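# Infinitely many minimal groups without stably free cancellation

## 1. Minimal failures: finitely many apart from the groups $Q_{4n}$?

"Finitely many" is the answer one would guess first. To say what is being counted we need some definitions. All groups are finite.

**Definition (SFC).** A ring $R$ has *stably free cancellation* (SFC) if $P\oplus R^n\cong R^{n+m}$ implies $P\cong R^m$ for all finitely generated projective $R$-modules $P$. Equivalently, $R$ has no non-trivial stably free modules.

For example $\mathbb Z$ has SFC: every submodule of a free module is free, and ranks add up. Our rings are the integral group rings $\mathbb Z[G]$.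

For $n\ge2$ let $Q_{4n}=\langle x,y\mid x^n=y^2,\ y^{-1}xy=x^{-1}\rangle$ be the generalized quaternion group of order $4n$, and let $\widetilde T,\widetilde O,\widetilde I$ be the binary tetrahedral, octahedral and icosahedral groups. The *binary polyhedral groups*, that is, the non-cyclic finite subgroups of $\mathbb H^\times$, are exactly the $Q_{4n}$ $(n\ge2)$ and $\widetilde T,\widetilde O,\widetilde I$. The main character today is
$$\widetilde T=\{\pm1,\pm i,\pm j,\pm k\}\cup\{\tfrac12(\pm1\pm i\pm j\pm k)\},$$
of order 24, with normal Sylow $2$-subgroup $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$ and $\widetilde T^{\rm ab}\cong C_3$.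

Three known facts set the scene. The proofs of the theorems below do not use them.

1. (Swan) For $G$ binary polyhedral, $\mathbb Z[G]$ has SFC if and only if $G$ is one of $Q_8,Q_{12},Q_{16},Q_{20},\widetilde T,\widetilde O,\widetilde I$.
2. If $\mathbb Z[G]$ has SFC, so does $\mathbb Z[G/N]$ for every $N\unlhd G$. In particular $\mathbb Z[G]$ fails SFC whenever $G$ has a quotient $Q_{4n}$ with $n\ge6$.
3. $\mathbb Z[Q_8\times C_2]$ fails SFC.

By fact 2, failure travels upwards from quotients, so everything is decided by the minimal failures.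

**Definition (the set $\mathcal Q$).** $\mathcal Q$ is the set of groups $G$ such that $\mathbb Z[G]$ fails SFC but $\mathbb Z[G/N]$ has SFC for every $1\ne N\unlhd G$.

Then $\mathbb Z[G]$ has SFC if and only if $G$ has no quotient in $\mathcal Q$: if $\mathbb Z[G]$ fails, a failing quotient of least order lies in $\mathcal Q$, and the converse is fact 2. The set $\mathcal Q$ contains $Q_8\times C_2$ and infinitely many of the groups $Q_{4n}$, $n\ge6$, but not all: $Q_{72}$ maps onto $Q_{24}$. The question, from John Nicholson, "A cancellation theorem for modules over integral group rings", arXiv:1807.00307 (2018), is: *does $\mathcal Q$ contain only finitely many groups not of the form $Q_{4n}$ with $n\ge 6$?*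

Why guess "yes"? By fact 1 the failing binary polyhedral groups are all $Q_{4n}$'s, and one may hope that everything else is a bounded amount of interference between small quaternionic quotients, as in $Q_8\times C_2$. Let us test this.

*Groups with no binary polyhedral quotient.* They all have SFC (we prove this after Lemma 3), so they contribute nothing to $\mathcal Q$. Dihedral groups are of this kind. They and all their quotients are generated by elements of order at most $2$, while the only elements of $\mathbb H^\times$ with square $1$ are $\pm1$, so a non-cyclic subgroup of $\mathbb H^\times$ cannot be so generated.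

*Quaternion $2$-groups.* Let $n\ge8$ be a power of $2$. A non-trivial normal subgroup of the $2$-group $Q_{4n}$ meets the center $\{1,y^2\}$ non-trivially, so every proper quotient is a quotient of the dihedral group $Q_{4n}/\langle y^2\rangle$ and has SFC. By fact 1, $Q_{32},Q_{64},\dots$ all lie in $\mathcal Q$: an infinite family, but of the expected shape.

*Many copies of $\widetilde T$.* Let $C_3$ act diagonally on $Q_8^m$ as it does in $\widetilde T=Q_8\rtimes C_3$. The group $Q_8^m\rtimes C_3$ has $m$ quotients $\widetilde T$, and $\mathbb Z[Q_8^m\rtimes C_3]$ has SFC for *every* $m$ (Example 1 in Section 5). So a large number of quotients $\widetilde T$ does not by itself spoil cancellation.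

The guess survives these tests. It is nevertheless wrong.

**Theorem A.** For every $t\ge3$ with $t\equiv3\pmod 4$ there is a group $G_t\in\mathcal Q$ which has a normal $2$-subgroup with quotient $C_3$, has $G_t^{\rm ab}\cong C_3$, and has at least $t+2$ normal subgroups with quotient $\widetilde T$. Since $|Q_{4n}^{\rm ab}|=4$, no $G_t$ is of the form $Q_{4n}$. Since the number of $\widetilde T$-quotients is unbounded, $\mathcal Q$ contains infinitely many groups not of the form $Q_{4n}$.

Sections 2 to 8 prove this. Section 9 proves a supplement, Theorem B: an exact criterion for SFC for all $G$ with $G^{\rm ab}\cong C_3$ and no quotient $\widetilde I$.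

## 2. Stably free modules and elements of reduced norm one

Let $A$ be a semisimple $\mathbb Q$-algebra and $\Lambda$ a $\mathbb Z$-order in $A$, for instance $\mathbb Z[G]\subset\mathbb Q[G]$. Put $\widehat A=A\otimes\widehat{\mathbb Z}$ and $\widehat\Lambda=\Lambda\otimes\widehat{\mathbb Z}=\prod_p\Lambda_p$. The reduced norm $\mathrm{nr}$ is taken component by component: on $M_m(K)$ it is the determinant, on Hamilton's quaternions it is $x\mapsto x\bar x$. A superscript $(1)$ or $1$ means "elements of reduced norm $1$". A *totally definite quaternion algebra* is a quaternion algebra $B$ over a totally real number field $K$ with $B\otimes_{K,\sigma}\mathbb R\cong\mathbb H$ for every real embedding $\sigma$ of $K$. The example that matters here is $D=(-1,-1)_{\mathbb Q}=\mathbb Q+\mathbb Qi+\mathbb Qj+\mathbb Qk$; the algebra $M_2(\mathbb Q)$ is not totally definite.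

We use three textbook theorems.

* *Jacobinski's cancellation theorem.* Suppose $X\oplus N\cong M\oplus N$ for $\Lambda$-lattices, $N$ is a local direct summand of some $M^k$, and $\mathrm{End}_A(\mathbb QM)$ has no totally definite quaternion component. Then $X\cong M$.
* *Fröhlich's description of the locally free class group.* For $x\in\widehat A^\times$, the module $M_x:=A\cap\widehat\Lambda x$ is stably free if and only if $\mathrm{nr}(x)\in\mathrm{nr}(\widehat\Lambda^\times)\,\mathrm{nr}(A^\times)$.
* *Strong approximation (Eichler–Kneser).* If no simple component of $A$ is a totally definite quaternion algebra, then $A^{(1)}$ is dense in $\widehat A^{(1)}$.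

**Lemma 1.** $\Lambda$ has SFC if and only if $\widehat A^{(1)}\subseteq\widehat\Lambda^\times A^\times$.

*Proof.* Let $P\oplus\Lambda^n\cong\Lambda^{n+m}$. If $m=0$, then $P$ has rank $0$, so $P=0$. If $m\ge2$, each simple component of $\mathrm{End}_A(A^m)$ is a matrix algebra of size at least $2$ over something, so it is not a division algebra, and in particular not a totally definite quaternion algebra. Jacobinski's theorem with $M=\Lambda^m$, $N=\Lambda^n$ gives $P\cong\Lambda^m$. So only $m=1$ matters.

Let $m=1$. By Krull–Schmidt over $\mathbb Z_p$, $P_p\cong\Lambda_p$ for all $p$, and $\mathbb QP\cong A$ since $A$ is semisimple. Embed $P$ in $A$; then $P_p=\Lambda_px_p$ with $x_p=1$ for almost all $p$, so $P=M_x$ for $x=(x_p)\in\widehat A^\times$. Conversely every $M_x$ is locally free of rank $1$. An isomorphism $M_x\to M_{x'}$ is right multiplication by some $a\in A^\times$, and $M_xa=M_{x'}$ means $\widehat\Lambda xa=\widehat\Lambda x'$. So $M_x\cong M_{x'}$ if and only if $x'\in\widehat\Lambda^\times xA^\times$.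

If $M_x$ is stably free, then $\mathrm{nr}(x)=\mathrm{nr}(\lambda)\,\mathrm{nr}(a)$ with $\lambda\in\widehat\Lambda^\times$, $a\in A^\times$. Replacing $x$ by $\lambda^{-1}xa^{-1}$ does not change the isomorphism class and makes $\mathrm{nr}(x)=1$. Conversely every $M_x$ with $\mathrm{nr}(x)=1$ is stably free. So SFC says exactly that $M_x\cong\Lambda=M_1$, i.e. $x\in\widehat\Lambda^\times A^\times$, for all $x\in\widehat A^{(1)}$. $\square$

For instance, if $G$ is abelian, then $\widehat A^{(1)}=\{1\}$ and $\mathbb Z[G]$ has SFC.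

## 3. The Hurwitz order at the prime 2

Everything non-commutative in the proof happens in one order. Let $\mathcal O\subset D$ be the Hurwitz order, the $\mathbb Z$-span of $\widetilde T$, and
$$\omega=\tfrac12(-1+i+j+k),\qquad \varpi=j-i .$$
Standard facts: $\mathcal O^\times=\widetilde T$; all one-sided ideals of $\mathcal O$ are principal, so $\widehat D^\times=\widehat{\mathcal O}^\times D^\times$ (for $x\in\widehat D^\times$ the left ideal $D\cap\widehat{\mathcal O}x$ is some $\mathcal Oa$, so $x\in\widehat{\mathcal O}^\times a$); $\mathcal O_p\cong M_2(\mathbb Z_p)$ for odd $p$; $D_2$ is a division algebra and $\mathcal O_2=\{x\in D_2:\mathrm{nr}(x)\in\mathbb Z_2\}$.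

**Coordinates at 2.** We want a workable form of $\mathcal O_2$. First, $\varpi^2=j^2+i^2-(ij+ji)=-2$. The pure quaternions $\varpi$ and $i+j+k$ are orthogonal, so they anticommute, and $\varpi\omega\varpi^{-1}=\frac12(-1-i-j-k)=\bar\omega=\omega^2$. Put $R=\mathbb Z_2[\omega]$, the ring of integers of the unramified quadratic extension of $\mathbb Q_2$, with $R/2R=\mathbb F_4$. Then $D_2=\mathbb Q_2(\omega)\oplus\mathbb Q_2(\omega)\varpi$, $\varpi\alpha=\bar\alpha\varpi$ for $\alpha\in\mathbb Q_2(\omega)$, and $\mathrm{nr}(\alpha+\beta\varpi)=\alpha\bar\alpha+2\beta\bar\beta$. Since $\alpha\bar\alpha$ has even valuation and $2\beta\bar\beta$ odd valuation, the sum lies in $\mathbb Z_2$ if and only if $\alpha,\beta\in R$. So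
$$\mathcal O_2=R\oplus R\varpi,$$
the maximal ideal is $\varpi\mathcal O_2=\mathcal O_2\varpi$ (the elements of even reduced norm), the residue field is $\mathbb F_4$, and $\varpi^4=4$.

**The filtration.** Let $U=\mathcal O_2^\times$, $U_k=1+\varpi^k\mathcal O_2$, $U^1=\{x\in U:\mathrm{nr}(x)=1\}$, $U^1_k=U_k\cap U^1$. An element of $U_k$ $(k\ge1)$ is $\equiv1+c\varpi^k$ modulo $\varpi^{k+1}$ with a unique $c\in\mathbb F_4$, its *class* (at level $k$); this gives $U_k/U_{k+1}\cong\mathbb F_4$. For $c\in\mathbb F_4$ write $\bar c=c^2$, $\mathrm{Tr}(c)=c+c^2\in\mathbb F_2$, and $\nu(c)=c^3\in\mathbb F_2$, so $\nu(c)=1$ for $c\neq 0$. Modulo higher terms $\varpi c=\bar c\varpi$.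

**(3.1)** *If $a\in U_i$ and $b\in U_l$ have classes $c,d$, then $aba^{-1}b^{-1}\in U_{i+l}$ has class $c\,d^{(i)}-d\,c^{(l)}$, where $d^{(i)}=d$ for $i$ even, $d^{(i)}=\bar d$ for $i$ odd, and likewise for $c^{(l)}$.* Indeed $aba^{-1}b^{-1}=1+(ab-ba)(ba)^{-1}$, $(ba)^{-1}\equiv1$ modulo $\varpi$, and $ab-ba=(a-1)(b-1)-(b-1)(a-1)\equiv(c\varpi^id\varpi^l-d\varpi^lc\varpi^i)$ modulo $\varpi^{i+l+1}$.

**(3.2)** *If $k=2l\ge2$, elements of $U^1_k$ have class in $\mathbb F_2$.* Write $x=1+2^l\xi$. From $1=\mathrm{nr}(x)=1+2^l\mathrm{tr}\,\xi+4^l\mathrm{nr}\,\xi$ we get $\mathrm{tr}\,\xi+2^l\mathrm{nr}\,\xi=0$, so $\mathrm{tr}\,\xi$ is even. If $\xi=\alpha+\beta\varpi$, the class of $x$ is $\alpha\bmod2$, because $\varpi^{2l}=(-2)^l$, and $\mathrm{tr}\,\xi=\alpha+\bar\alpha$ reduces to $\mathrm{Tr}(\alpha\bmod2)$. The kernel of $\mathrm{Tr}:\mathbb F_4\to\mathbb F_2$ is $\mathbb F_2$.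

**(3.3)** *The closure of $[U_1,U_1]$ contains $U^1_3$, and $U^1_3\to U_3/U_4=\mathbb F_4$ is onto.* It suffices that for each $k\ge3$ every class of an element of $U_k^1$ is the class of some element of $[U_1,U_1]\cap U_k$. For then, given $u\in U^1_3$, we find successively $h_3,h_4,\dots$ with $h_k\in[U_1,U_1]\cap U_k$ and $(h_3\cdots h_k)^{-1}u\in U^1_{k+1}$ (commutators have norm one), so $u=\lim h_3\cdots h_k$. Use (3.1) with $(i,l)=(1,k-1)$. For $k$ odd the classes are $c(\bar d-d)$; with $d\in\mathbb F_4\setminus\mathbb F_2$ we have $\bar d-d=1$, so all of $\mathbb F_4$ occurs. For $k$ even they are $c\bar d-d\bar c=\mathrm{Tr}(c\bar d)$ and fill $\mathbb F_2$, which is enough by (3.2). The case $k=3$ gives the surjectivity.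

**(3.4)** *The map $\widetilde T\to U^1/U^1_3$ is bijective, so $U^1=U^1_3\widetilde T$; and $|U^1/U^1_4|=96$.* We have $|U^1/U^1_1|\le3$, $|U^1_1/U^1_2|\le4$ and, by (3.2), $|U^1_2/U^1_3|\le2$; so $|U^1/U_3^1|\le24$. If $\tau\in\widetilde T\cap U_3$, then $8\mid\mathrm{nr}(\tau-1)=2-\mathrm{tr}\,\tau\in[0,4]$, so $\mathrm{nr}(\tau-1)=0$ and $\tau=1$. Thus the map is injective from a set of 24 elements. Finally $|U^1_3/U^1_4|=4$ by (3.3).

**The map $\kappa$.** For $q\in Q_8$, $\mathrm{nr}(q-1)\in\{0,2,4\}$, so $q\in U_1$. Let $\kappa(q)\in\mathbb F_4$ be its class at level 1. Then $\kappa:Q_8\to\mathbb F_4$ is a homomorphism. Its kernel is $\{\pm1\}$, since the six other elements have $\mathrm{nr}(q-1)=2$ and so are not in $U_2$. It is onto by counting. From $\varpi\omega^{-1}=\omega\varpi$ we get $\omega\varpi\omega^{-1}=\omega^2\varpi=\bar\omega\varpi$, so with $\zeta:=\bar\omega\bmod2$, a generator of $\mathbb F_4^\times$,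
$$\kappa(\omega q\omega^{-1})=\zeta\kappa(q),\qquad q^2=(-1)^{\nu(\kappa(q))}\qquad(q\in Q_8).\tag{3.5}$$
As an example of (3.1), $iji^{-1}j^{-1}=-1=1+\varpi^2$ has class $1$ at level 2. The classes $c=\kappa(i)$, $d=\kappa(j)$ are distinct and non-zero, so $c\bar d=cd^{-1}\ne 0,1$, and indeed $\mathrm{Tr}(c\bar d)=1$.

## 4. Group rings whose only definite components come from $\widetilde T$

Lemma 1 concerns all of $\widehat A^{(1)}$. Strong approximation handles every component that is not totally definite, so we must locate the totally definite ones.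

**Lemma 2.** Let $G$ be a group all of whose binary polyhedral quotients are isomorphic to $\widetilde T$. Let $N_y$ $(y\in I)$ be the distinct normal subgroups with $G/N_y\cong\widetilde T$, and let $\rho_y:G\to\widetilde T\subset\mathcal O^\times$ be a surjection with kernel $N_y$. Then $\mathbb Q[G]=D^I\times A_E$, where the projection to $D^I$ is $(\rho_y)_y$ and no simple component of $A_E$ is a totally definite quaternion algebra.

*Proof.* $\widetilde T$ spans $D$ over $\mathbb Q$, so each $\rho_y$ gives a simple component $D$. These components are distinct, since $N_y=\{g:g-1\in\ker(\rho_y:\mathbb Q[G]\to D)\}$.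

Conversely let $B$ be a totally definite quaternion component. A real embedding of its center embeds $B$ in $\mathbb H$, and the image of $G$ in $\mathbb H^\times$ spans $\mathbb H$ over $\mathbb R$. So the image is non-commutative, hence binary polyhedral, hence $\cong\widetilde T$, with kernel some $N_y$. Via $\mathbb H\subset M_2(\mathbb C)$ we get a faithful 2-dimensional complex representation of $G/N_y\cong\widetilde T$. It is irreducible because the image spans $M_2(\mathbb C)$ over $\mathbb C$, and its character is real because traces of quaternions are real. The degree-2 irreducible characters of $\widetilde T$ are $\chi,\chi\eta,\chi\eta^2$, where $\chi$ is the character of $\widetilde T\subset\mathbb H$ and $\eta$ is linear of order 3. As $\chi(\omega)=-1$, only $\chi$ is real. So $\mathbb Q[G]\to B$ and $\rho_y:\mathbb Q[G]\to D$ give equivalent complex representations and have the same kernel: $B$ is the component belonging to $\rho_y$. $\square$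

In the situation of Lemma 2 let $\Lambda_I$ be the image of $\mathbb Z[G]$ in $\mathcal O^I$ and $\Lambda_{I,p}=\Lambda_I\otimes\mathbb Z_p$. The next lemma gives a necessary and a sufficient condition for SFC, both purely about $\Lambda_I$.

**Lemma 3.** In the situation of Lemma 2:

(a) If $\mathbb Z[G]$ has SFC, then $(U^1)^I\subseteq\Lambda_{I,2}^\times\,\widetilde T^I$.

(b) If $\Lambda_{I,p}=\mathcal O_p^I$ for all odd $p$, and the closure of $[\Lambda_{I,2}^\times,\Lambda_{I,2}^\times]$ contains $(U^1_3)^I$, then $\mathbb Z[G]$ has SFC.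

*Proof.* Let $A=\mathbb Q[G]$, $\Lambda=\mathbb Z[G]$.

(a) Given $u\in(U^1)^I$, let $x\in\widehat A^{(1)}$ be $u$ in $D_2^I$ and $1$ in all other places and components. By Lemma 1, $x=\lambda a$ with $\lambda\in\widehat\Lambda^\times$, $a\in A^\times$. Let $a_I\in(D^\times)^I$ be the $D^I$-component of $a$. At odd $p$ we get $a_I=\lambda_{I,p}^{-1}\in(\mathcal O_p^\times)^I$, and at $2$ we get $a_I=\lambda_{I,2}^{-1}u\in(\mathcal O_2^\times)^I$. So $a_I\in(\mathcal O^\times)^I=\widetilde T^I$, and $u=\lambda_{I,2}a_I$.

(b) Let $x=(x_I,x_E)\in\widehat A^{(1)}$. We show $x\in\widehat\Lambda^\times A^\times$ by simplifying $x$, multiplying on the right by $A^\times$ and on the left by $\widehat\Lambda^\times$.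

**Step 1: make $x_I$ integral, of norm one, and close to $1$ at the prime 2.** Write $x_I=oa$ with $o\in(\widehat{\mathcal O}^\times)^I$, $a\in(D^\times)^I$. In each coordinate $\mathrm{nr}(a)=\mathrm{nr}(o)^{-1}\in\mathbb Q_{>0}\cap\widehat{\mathbb Z}^\times=\{1\}$. Multiplying $x$ on the right by $(a,1)^{-1}$ we may assume $x_I\in(\widehat{\mathcal O}^{(1)})^I$. By (3.4), multiplying on the right by some $(\tau,1)^{-1}$ with $\tau\in\widetilde T^I$, we may assume also $x_{I,2}\in(U^1_3)^I$.

**Step 2: remove $x_I$ by a unit of $\widehat\Lambda$ of reduced norm one.** Let $K_p=\{\lambda\in\mathbb Z_p[G]^\times:\mathrm{nr}\,\lambda=1\}$. It is compact, so its image in $(\mathcal O_p^\times)^I$ is closed, and it contains all commutators of $\mathbb Z_p[G]^\times$. Moreover $\mathbb Z_p[G]^\times\to\Lambda_{I,p}^\times$ is onto, because units lift along a surjection $h:\mathcal A\to\mathcal B$ of semilocal rings. To see this, let $J$ be the radical of $\mathcal A$. The ring $\mathcal B/h(J)$ is a quotient of the semisimple ring $\mathcal A/J$, hence a direct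 factor of it. So the image in $\mathcal B/h(J)$ of a unit $b\in\mathcal B$ lifts to a unit of $\mathcal A/J$ (put $1$ in the other factors), and then to a unit $a\in\mathcal A$. Now $b=h(a)+h(j)=h(a+j)$ with $j\in J$, and $a+j$ is a unit.

So the image of $K_p$ contains the closure of $[\Lambda_{I,p}^\times,\Lambda_{I,p}^\times]$. For $p=2$ it contains $(U^1_3)^I$ by hypothesis. For odd $p$ it contains $[GL_2(\mathbb Z_p),GL_2(\mathbb Z_p)]^I\supseteq SL_2(\mathbb Z_p)^I$. Indeed, $SL_2(\mathbb Z_p)$ is generated by elementary matrices, and with $\delta=\mathrm{diag}(2,1)\in GL_2(\mathbb Z_p)$ we have $[\delta,E_{12}(s)]=E_{12}(2s)E_{12}(-s)=E_{12}(s)$ and likewise $[\delta^{-1},E_{21}(s)]=E_{21}(s)$. Hence there is $\lambda\in\widehat\Lambda^\times$ with $\mathrm{nr}\,\lambda=1$ and $\lambda_I=x_I$. Replace $x$ by $\lambda^{-1}x=(1,x'_E)$, where $\mathrm{nr}(x'_E)=1$.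

**Step 3: finish with strong approximation.** The group $\Omega=\{\mu\in\widehat A_E^{(1)}:(1,\mu)\in\widehat\Lambda^\times\}$ is open in $\widehat A_E^{(1)}$, and $A_E^{(1)}$ is dense there. So the open set $\Omega x'_E$ meets $A_E^{(1)}$, that is, $x'_E\in\Omega A_E^{(1)}$, and $(1,x'_E)\in\widehat\Lambda^\times A^\times$. Lemma 1 applies. $\square$

If $G$ has no binary polyhedral quotient, then $I=\emptyset$, the hypotheses of (b) are vacuous, and $\mathbb Z[G]$ has SFC. This is the first test of Section 1. Here is the case in which the $\widetilde T$-quotients are as independent as possible.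

**Lemma 4.** In the situation of Lemma 2, if the image of $G$ in $\widetilde T^I$ under $(\rho_y)_y$ contains $Q_8^I$, then $\mathbb Z[G]$ has SFC.

*Proof.* If $I=\emptyset$ we just saw this. Otherwise fix $y\in I$. Subtracting $1$ from the element of $Q_8^I$ that is $i$ at $y$ and $1$ elsewhere, we find in $\Lambda_I$ the element that is $i-1$ at $y$ and $0$ elsewhere. Since $\rho_y$ is onto and $\mathcal O$ is the span of $\widetilde T$, $\Lambda_I$ projects onto $\mathcal O$ in coordinate $y$. So $\Lambda_I$ contains $\mathcal O(i-1)\mathcal O$ in coordinate $y$, with $0$ elsewhere. As $\mathrm{nr}(i-1)=2$, we get $\Lambda_{I,p}=\mathcal O_p^I$ for odd $p$ and $\Lambda_{I,2}\supseteq(\varpi\mathcal O_2)^I$. Hence $\Lambda_{I,2}^\times\supseteq U_1^I$ (a group inside $\Lambda_{I,2}$), and by (3.3) the closure of its commutator subgroup contains $(U^1_3)^I$. Lemma 3(b) applies. $\square$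

For $G=\widetilde T$, with $|I|=1$, this shows that $\mathbb Z[\widetilde T]$ has SFC, in agreement with fact 1.

## 5. The group $H(X)$ of a set of vectors over $\mathbb F_4$

To see failure the $\widetilde T$-quotients must depend on each other. We build groups in which the dependence is prescribed by linear algebra over $\mathbb F_4$.

**Coprime action.** Let $\langle\omega\rangle\cong C_3$ act on a finite $2$-group $E$. Then $[E,\langle\omega\rangle]$ is normal in $E$ and $\omega$-stable, $[[E,\langle\omega\rangle],\langle\omega\rangle]=[E,\langle\omega\rangle]$, and $E=[E,\langle\omega\rangle]\,C_E(\omega)$; if $E$ is abelian this product is direct. For example, when $\omega$ acts on $Q_8$ by conjugation, (3.5) shows $C_{Q_8}(\omega)=\{\pm1\}$, which is the Frattini subgroup of $Q_8$, so $[Q_8,\langle\omega\rangle]=Q_8$.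

**Construction.** Let $V$ be a finite-dimensional $\mathbb F_4$-space, $V^*$ its dual, and $X\subset V$ a finite non-empty set of non-zero, pairwise non-proportional vectors. Put
$$W=\{(f(v))_{v\in X}:f\in V^*\}\subseteq\mathbb F_4^X,\qquad \widetilde P=\{q\in Q_8^X:(\kappa(q_v))_v\in W\}.$$
Write $\omega$ also for $(\omega,\dots,\omega)\in\widetilde T^X$. It normalizes $\widetilde P$ since $\zeta W=W$. Put
$$P=[\widetilde P,\langle\omega\rangle],\qquad H=H(X)=P\langle\omega\rangle\le\widetilde T^X,\qquad S=P\cap\{\pm1\}^X,$$
let $\pi_v:H\to\widetilde T$ be the coordinate projections, and $N_v=\ker\pi_v$. Replacing a vector $v$ by $\zeta^mv$ amounts to conjugating coordinate $v$ by $\omega^m$, which fixes $\omega$; so up to isomorphism only the lines $\mathbb F_4v$ matter.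

**Lemma 5.**

(a) $P$ is the normal Sylow $2$-subgroup of $H$, $|H/P|=3$, $P=[P,\langle\omega\rangle]$ and $H^{\rm ab}\cong C_3$.

(b) $P$ maps onto $W$ under $\kappa$ in each coordinate, with kernel $S$. It can be generated by $2\dim_{\mathbb F_4}W$ elements. Moreover $S=\{(-1)^s:s\in S_0\}$, where $S_0\subseteq\mathbb F_2^X$ is the $\mathbb F_2$-span of the vectors $\nu(w)=(w_v^3)_v$, $w\in W$.

(c) Each $\pi_v$ is onto $\widetilde T$, and the $N_v$ $(v\in X)$ are distinct.

(d) Every binary polyhedral quotient of a quotient of $H$ is isomorphic to $\widetilde T$.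

*Proof.* (a) By coprime action $P$ is normal in $\widetilde P\langle\omega\rangle$ and $P=[P,\langle\omega\rangle]$, which lies in the commutator subgroup $H'$. The rest is clear, since $H/P\cong C_3$.

(b) By (3.5), an element of $Q_8$ commuting with $\omega$ is $\pm1$, so $C_{\widetilde P}(\omega)=\{\pm1\}^X$ and $\widetilde P=P\cdot\{\pm1\}^X$. Hence $P$ has the same image as $\widetilde P$, namely $W$, and the kernel is $S$. Consider $E=P/\Phi(P)$. Since $E=[E,\langle\omega\rangle]$, it has no non-zero $\omega$-fixed vector. The elements of $S$ are fixed by $\omega$, so $S$ has trivial image in $E$. Thus $E$ is a quotient of $P/S\cong W$, and $P$ is generated by at most $\dim_{\mathbb F_2}E\le2\dim_{\mathbb F_4}W$ elements. Moreover $S\le\Phi(P)$, and in a $2$-group $\Phi(P)$ is generated by the squares. By (3.5), the square of an element over $w\in W$ is $((-1)^{\nu(w_v)})_v$, which lies in $S$. This is the last claim.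

(c) As $v\ne0$, the values $f(v)$ fill $\mathbb F_4$, so $\pi_v(P)$ maps onto $Q_8/\{\pm1\}=Q_8/\Phi(Q_8)$ and $\pi_v(P)=Q_8$; with $\omega$ this generates $\widetilde T$. Next, $N_v$ determines the preimage $Z_v$ of $Z(H/N_v)$. Since $Z(\widetilde T)=\{\pm1\}$, $P\cap Z_v=\{p\in P:\kappa(p_v)=0\}$, and its image in $W$ has preimage $\{f\in V^*:f(v)=0\}$ in $V^*$. So $N_v$ determines the line $\mathbb F_4v$, and these lines are distinct.

(d) A quotient of $H$ is solvable with abelianization a quotient of $C_3$. But $|Q_{4n}^{\rm ab}|=4$, $\widetilde O^{\rm ab}\cong C_2$, and $\widetilde I$ is not solvable. $\square$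

So Lemmas 2 to 4 apply to $H(X)$ and its quotients. But are the $N_v$ *all* the kernels of surjections to $\widetilde T$? The next lemma says what an arbitrary one must look like.

**Lemma 6.** Let $N\unlhd H=H(X)$ with $H/N$ binary polyhedral. There is a surjection $\varphi:H\to\widetilde T$ with kernel $N$ and $\varphi(\omega)=\omega$. For any such $\varphi$ there are $0\ne u\in V$ and $J\subseteq X$ with the following properties.

(a) If $p\in P$ lies over $(f(v))_v\in W$ with $f\in V^*$, then $\kappa(\varphi(p))=f(u)$. Moreover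
$$\nu(f(u))=\sum_{v\in J}\nu(f(v))\qquad\text{for all }f\in V^*.\tag{5.1}$$

(b) For every finite extension $F$ of $\mathbb F_4$ and all $\mathbb F_4$-linear maps $A,B:V\to F$,
$$A(u)B(u)^2=\sum_{v\in J}A(v)B(v)^2.\tag{5.2}$$

(c) If $u$ is proportional to some $v\in X$, then $N=N_v$.

*Proof.* By Lemma 5(d) there is a surjection $\varphi:H\to\widetilde T$ with kernel $N$. Then $\varphi(P)$ is the Sylow $2$-subgroup $Q_8$, and $\varphi(\omega)$ generates $\widetilde T/Q_8$, so it has order 3.

**Step 1: arrange $\varphi(\omega)=\omega$.** We claim that $\mathrm{Aut}(\widetilde T)$ is transitive on elements of order 3. By Sylow each is conjugate to $\omega$ or $\bar\omega$. Conjugation by $\varpi$ sends $i\mapsto-j$, $j\mapsto-i$, $k\mapsto-k$ (it is the half-turn about the axis $j-i$) and $\omega\mapsto\bar\omega$, so it preserves $\widetilde T$ and exchanges $\omega$ and $\bar\omega$. Composing $\varphi$ with an automorphism does not change its kernel.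

**Step 2: find $u$.** $S$ is central in $H$, so $\varphi(S)\le Z(\widetilde T)=\{\pm1\}$. Hence $\varphi$ induces an additive surjection $W=P/S\to Q_8/\{\pm1\}\cong\mathbb F_4$ (via $\kappa$), which commutes with multiplication by $\zeta$ by (3.5) and $\varphi(\omega)=\omega$. So it is $\mathbb F_4$-linear. Composed with $V^*\to W$ it is a non-zero functional on $V^*$, that is, $f\mapsto f(u)$ with $0\ne u\in V$.

**Step 3: find $J$.** The homomorphism $\varphi|_S:S\to\{\pm1\}$ extends to $\{\pm1\}^X$, so it is $(s_v)\mapsto\prod_{v\in J}s_v$ for some $J\subseteq X$. For $p$ over $(f(v))_v$ we have $p^2=((-1)^{\nu(f(v))})_v\in S$ and $\varphi(p)^2=(-1)^{\nu(f(u))}$. Comparing gives (5.1).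

**Step 4: polarize, to get an identity that is linear in $f$.** Since $\nu(a+b)=(a+b)(a^2+b^2)=\nu(a)+\nu(b)+\mathrm{Tr}(ab^2)$, (5.1) for $f+g$, $f$ and $g$ gives $\mathrm{Tr}(f(u)g(u)^2)=\sum_J\mathrm{Tr}(f(v)g(v)^2)$. Replace $f$ by $cf$ for all $c\in\mathbb F_4$; as the trace form is non-degenerate, $f(u)g(u)^2=\sum_Jf(v)g(v)^2$ for all $f,g\in V^*$. For general $A,B$ choose a basis $(f_i)$ of $V^*$ and write $A=\sum a_if_i$, $B=\sum b_jf_j$ with $a_i,b_j\in F$. Then $A(x)B(x)^2=\sum_{i,j}a_ib_j^2f_i(x)f_j(x)^2$ for all $x\in V$, and (5.2) follows.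

**Step 5: prove (c).** Composing $\varphi$ with conjugation by $\omega^m$ keeps the kernel and $\varphi(\omega)=\omega$, and multiplies $u$ by $\zeta^m$. So we may assume $u=v$. Then $\varphi\equiv\pi_v$ modulo $\pm1$ on $P$, and $\varepsilon(p)=\varphi(p)\pi_v(p)^{-1}\in\{\pm1\}$ is a homomorphism on $P$, as $\pm1$ is central. Since $\varphi(\omega)=\omega=\pi_v(\omega)$, we have $\varepsilon(\omega p\omega^{-1})=\varepsilon(p)$, so $\varepsilon$ is trivial on $[P,\langle\omega\rangle]=P$. Hence $\varphi=\pi_v$ on $P$ and at $\omega$, and $N=N_v$. $\square$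

**Example 1 ($X$ a basis).** Let $X$ be a basis of $\mathbb F_4^m$. Then $W=\mathbb F_4^X$, $\widetilde P=P=Q_8^m$ and $H=Q_8^m\rtimes C_3$. For $v\ne v'$ in $X$ apply (5.2) with $A$ and $B$ the coordinates at $v$ and $v'$: the right side is $0$, so $u_vu_{v'}^2=0$. Thus $u$ has only one non-zero coordinate, and by Lemma 6(c) the $N_v$ are all the $\widetilde T$-kernels. Lemma 4 gives SFC, as promised in Section 1.

**Example 2 (a quotient that nobody asked for).** Let $X$ consist of one vector from each of the five lines in $\mathbb F_4^2$. A non-zero $f\in V^*$ vanishes on exactly one line, so $\nu(f(v))=1$ for exactly four $v\in X$. Thus $S_0$ consists of vectors of even weight. Fix $v_0\in X$ and project $H(X)$ to the other four coordinates. An element of the kernel has a coordinate equal to $1$, hence lies in $P$. Its $f$ vanishes on four lines, so $f=0$ and the element lies in $S$. It is $1$ outside $v_0$, hence trivial since $S_0$ has even weights. The projection is therefore injective, and its image is $H(X\setminus\{v_0\})$, since it takes $\widetilde P$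 onto the corresponding group for $X\setminus\{v_0\}$ and hence $P$ onto the corresponding $P$. So the group built from *four* vectors has *five* quotients $\widetilde T$.

## 6. Counting modulo 4, and the set of all lines

Here is how dependence breaks cancellation: if $|X|$ is much larger than $\dim W$, then $P$ has few generators, so $\Lambda_2$ is too small to satisfy Lemma 3(a).

**Proposition 7.** If $|X|>3(1+2\dim_{\mathbb F_4}W)^3$, then $\mathbb Z[H(X)]$ fails SFC.

*Proof.* Suppose $\mathbb Z[H]$ has SFC. By Lemma 5(c) the $N_v$ are distinct $\widetilde T$-kernels; use $\rho=\pi_v$ for these in Lemma 2, and project the inclusion of Lemma 3(a) to the coordinates in $X$. With $\Lambda$ the image of $\mathbb Z[H]$ in $\mathcal O^X$ this gives $(U^1)^X\subseteq\Lambda_2^\times\widetilde T^X$.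

**Step 1: a lower bound for $\Lambda$ modulo 4.** Let $n=|X|$ and let $\Lambda(4)$ be the image of $\Lambda$ in $(\mathcal O/4\mathcal O)^X$. Since $4=\varpi^4$, the image of $U^1$ modulo $4$ is $U^1/U^1_4$, of order $96$ by (3.4). So $96^n\le24^n|\Lambda(4)|$, i.e. $|\Lambda(4)|\ge4^n$.

**Step 2: an upper bound from the number of generators.** Let $R'$ be the image of $(\mathbb Z/4)[P]$ in $(\mathcal O/4\mathcal O)^X$, so $\Lambda(4)=R'+R'\omega+R'\omega^2$. For $q\in Q_8$ we have $q-1\in\varpi\mathcal O_2$, so any product of four elements $p-1$ $(p\in P)$ is zero in $R'$. Let $p_1,\dots,p_d$ generate $P$, with $d\le2\dim W$. The augmentation ideal is $\Delta=\sum_j(\mathbb Z/4)[P](p_j-1)$, and $(\mathbb Z/4)[P]=\mathbb Z/4+\Delta$. Substituting the second equality into the first repeatedly,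
$$(\mathbb Z/4)[P]=\mathbb Z/4+\sum_j\mathbb Z/4\,(p_j-1)+\sum_{i,j}(\mathbb Z/4)[P](p_i-1)(p_j-1)=\cdots,$$
we see that modulo $\Delta^4$ the ring $(\mathbb Z/4)[P]$ is spanned over $\mathbb Z/4$ by the words of length at most $3$ in the $p_j-1$. Hence $|R'|\le4^{1+d+d^2+d^3}\le4^{(1+d)^3}$ and $|\Lambda(4)|\le|R'|^3\le4^{3(1+2\dim W)^3}<4^n$, a contradiction. $\square$

**The natural first attempt: use all lines.** Let $X_d$ contain one vector from each line of $V=\mathbb F_4^d$. Then $\dim W=d$ and $|X_d|=(4^d-1)/3$, exponential in $d$. For $d=8$ we have $21845>3\cdot17^3=14739$. From $d$ to $d+1$ the left side grows by a factor greater than $4$ and the right side by at most $(19/17)^3<2$ for $d\ge8$. So $\mathbb Z[H(X_d)]$ fails for all $d\ge8$. No quotient goes unnoticed either: the vector $u$ of Lemma 6 is automatically proportional to some $v\in X_d$.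

These are infinitely many failing groups, none of the form $Q_{4n}$. Each has a failing quotient of least order, which lies in $\mathcal Q$. Do we get infinitely many of those? Here the attempt stops. Let $V'\subset V$ be a subspace of dimension $8$ and project $H(X_d)$ to the coordinates in $X_d\cap V'$. Every functional on $V'$ extends to $V$, so $\widetilde P$ maps onto the corresponding group for $X_d\cap V'$, hence $P=[\widetilde P,\langle\omega\rangle]$ maps onto the corresponding $P$, and the image is $H(X_d\cap V')\cong H(X_8)$. So every $H(X_d)$ with $d\ge8$ maps onto the *same* failing group $H(X_8)$, and all these groups may share one member of $\mathcal Q$.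

What we need, then, is a set $X$ that is large compared with $(\dim W)^3$ while *every quotient of $H(X)$ with few $\widetilde T$-quotients has SFC*. By Lemma 4 this will follow if

* any $t+1$ vectors of $X$ are linearly independent (in $X_d$ this fails already for three vectors in a plane), and
* $H(X)$ has no $\widetilde T$-kernels besides the $N_v$; Example 2 shows that this is not automatic.

## 7. Vectors on a moment curve

Let $t=4s+3$ $(s\ge0)$, $r\ge1$, $F=\mathbb F_{4^r}$, and
$$V=\mathbb F_4\oplus F^t,\qquad v_y=(1,y,y^2,\dots,y^t)\in V\quad(y\in F),\qquad X=\{v_y:y\in F\}.$$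
Let $z_0:V\to\mathbb F_4\subseteq F$ and $z_1,\dots,z_t:V\to F$ be the coordinates. Then $\dim_{\mathbb F_4}V=1+tr$, so $\dim W\le1+tr$, while $|X|=4^r$: for fixed $t$ the number of vectors is exponential in the dimension. The $v_y$ are pairwise non-proportional, since $z_0(v_y)=1$ and $z_1(v_y)=y$. Let $H=H(X)$, $\pi_y=\pi_{v_y}$, $N_y=N_{v_y}$. (The space $W$ is the dual of a BCH-type code over $\mathbb F_4$.) For example, if $t=3$ and $r=1$, the four vectors $v_y$ form a basis of $\mathbb F_4^4$ by Vandermonde, and we are back in Example 1. Dependence sets in when $r$ grows.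

**Proposition 8.** If $N\unlhd H$ and $H/N$ is binary polyhedral, then $H/N\cong\widetilde T$ and $N=N_y$ for some $y\in F$.

*Proof.* By Lemma 5(d), $H/N\cong\widetilde T$. Take $\varphi$, $u$ and $J$ as in Lemma 6. By part (c) it suffices to show that $u$ is proportional to some $v_y$.

**Step 1: transfer identities from the curve to $u$.** By (5.2), any identity $AB^2=A'B'^2$ with $\mathbb F_4$-linear maps $A,B,A',B':V\to F$ which holds at all $v_y$ holds at $u$. The maps $z_a$ and $z_a^4$ are $\mathbb F_4$-linear, because $c^4=c$ on $\mathbb F_4$, and $z_a(v_y)=y^a$. Hence at $u$: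
$$z_a\,z_0^2=z_{a-2}\,z_1^2\qquad(2\le a\le t),\tag{7.1}$$
$$z_b^3=z_{b-2}\,z_{b+1}^2\qquad(2\le b\le t-1),\tag{7.2}$$
$$z_t^3=z_{t-2}\,(z_{s+1}^4)^2.\tag{7.3}$$
At $v_y$ the exponents of $y$ agree. In (7.1) both are $a$; in (7.2), $b-2+2(b+1)=3b$; in (7.3), $t-2+8(s+1)=12s+9=3t$. The last equality is where $t=4s+3$ is used.

**Step 2: $z_0(u)\ne0$.** Suppose $z_0(u)=0$. Then (7.1) with $a=3$ gives $z_1^3=0$, so $z_1=0$. Next (7.2) for $b=2,3,\dots,t-1$ in turn gives $z_b=0$, because $z_{b-2}=0$ is already known. Finally (7.3) gives $z_t=0$, since $1\le t-2\le t-1$. So $u=0$, a contradiction.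

**Step 3: $u$ is on the curve.** So $z_0(u)\in\mathbb F_4^\times$. All of (7.1) to (7.3) remain true when $u$ is multiplied by an element of $\mathbb F_4^\times$, so after scaling $z_0(u)=1$. Put $y=z_1(u)$. Then (7.1) reads $z_a=z_{a-2}y^2$, and with $z_0=1$, $z_1=y$ this gives $z_a=y^a$ for all $a$. Thus $u=v_y$ after scaling. $\square$

The identity (7.3) is needed to exclude the "point at infinity": a vector whose only non-zero coordinate is $z_t$ satisfies all of (7.1) and (7.2), since every term there is zero.

**Proposition 9.** Let $G=H/N$ be a quotient of $H$ and $I=\{y\in F:N\le N_y\}$. If $|I|\le t+1$, then $\mathbb Z[G]$ has SFC.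

*Proof.* By Proposition 8 the kernels of binary polyhedral quotients of $G$ are exactly the $N_y/N$ with $y\in I$, and these quotients are $\cong\widetilde T$. We show that the image of $G$ in $\widetilde T^I$ contains $Q_8^I$ and apply Lemma 4. If $I=\emptyset$ there is nothing to show.

By Vandermonde the at most $t+1$ vectors $v_y$ $(y\in I)$ are linearly independent over $F$ in $F^{t+1}\supseteq V$, hence over $\mathbb F_4$. So for $y\in I$, $c\in\mathbb F_4$ there is $f\in V^*$ with $f(v_y)=c$ and $f(v_{y'})=0$ for $y'\in I\setminus\{y\}$. Thus the image $P_I$ of $P$ in $Q_8^I$ contains an element whose $y$-coordinate has $\kappa$-value $c$ and whose other coordinates are $\pm1$. For $c\ne0$ its square is $-1$ at $y$ and $1$ elsewhere, so $P_I\supseteq\{\pm1\}^I$. As the $\kappa$-values of $P_I$ fill $\mathbb F_4^I$, $P_I=Q_8^I$. $\square$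

## 8. Proof of Theorem A

Let $t\equiv3\pmod4$, $t\ge3$. Choose $r$ with $4^r>3(3+2tr)^3$, which is possible because the left side is exponential in $r$. For $t=3$ the choice $r=10$ works: $1048576>3\cdot63^3=750141$. Since $1+2\dim W\le3+2tr$, Proposition 7 shows that $\mathbb Z[H]$ fails SFC. Let $G_t$ be a quotient of $H$ of *least order* such that $\mathbb Z[G_t]$ fails SFC. A quotient of $G_t$ by a non-trivial normal subgroup is a quotient of $H$ of smaller order, so it has SFC; thus $G_t\in\mathcal Q$.

By Proposition 9, $G_t=H/N$ has $|I|\ge t+2$, so it has at least $t+2$ normal subgroups $N_y/N$ with quotient $\widetilde T$. The image of $P$ in $G_t$ is a normal $2$-subgroup whose quotient is a quotient of $C_3$; since $G_t$ maps onto $\widetilde T$, that quotient is $C_3$. Likewise $G_t^{\rm ab}$ is a quotient of $H^{\rm ab}\cong C_3$ and maps onto $\widetilde T^{\rm ab}\cong C_3$, so $G_t^{\rm ab}\cong C_3$, and $G_t$ is not of the form $Q_{4n}$, because $|Q_{4n}^{\rm ab}|=4$. A fixed finite group has only finitely many normal subgroups, so letting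 $t\to\infty$ we get infinitely many isomorphism classes. $\blacksquare$

So the answer to the question is **no**. In fact, for every $B$ there is a group $G$ with $|G|>B$, $G^{\rm ab}\cong C_3$ and all binary polyhedral quotients isomorphic to $\widetilde T$ (Lemma 5(d)), such that $\mathbb Z[G]$ fails SFC but $\mathbb Z[G/N]$ has SFC whenever $1\ne N\unlhd G$: take $G=G_t$ with $t$ large.

## 9. Theorem B: linear independence of $v\otimes v\otimes\bar v$

In Section 7 we used sufficient conditions on both sides. For a natural class of groups the truth lies in one condition of linear algebra. Let $\mathcal C$ be the class of groups $G$ with $G^{\rm ab}\cong C_3$ and no quotient $\widetilde I$. Looking at abelianizations, all binary polyhedral quotients of $G\in\mathcal C$ are $\cong\widetilde T$. Let $N_1,\dots,N_n$ be their kernels.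

**The data of $G$.** Let $n\ge1$. Put $K=G/\bigcap N_y\le\widetilde T^n$ and $P=K\cap Q_8^n$. We show that $K$ is one of the groups $H(X)$. The quotient $K/P$ embeds in $C_3^n$ and is non-trivial, and it is a quotient of $K^{\rm ab}$, itself a quotient of $C_3$. So $|K/P|=3$. Take an element of order 3 in $K$; it generates $K$ modulo $P$. Each projection $\pi_y:K\to\widetilde T$ is onto and $\pi_y(P)\le Q_8$, so each coordinate of this element lies outside $Q_8$ and has order 3. After applying automorphisms of $\widetilde T$ in the coordinates, the element is $\omega=(\omega,\dots,\omega)$. By coprime action $P=[P,\langle\omega\rangle]C_P(\omega)$, and $C_P(\omega)\le\{\pm1\}^n$ is central in $K$. So $K/[P,\langle\omega\rangle]$ is abelian, hence of order 3, and $P=[P,\langle\omega\rangle]$.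

The image $W\subseteq\mathbb F_4^n$ of $P$ under $\kappa$ in each coordinate is stable under $\zeta$, so it is an $\mathbb F_4$-subspace. Put $V=W^*$ and let $v_y\in V$ be the $y$-th coordinate functional; thus $V^*=W$, and $f(v_y)=w_y$ when $f$ corresponds to $w$. We have $v_y\ne0$ because $\pi_y(P)=Q_8$. The $v_y$ are pairwise non-proportional: if $v_y=\zeta^mv_{y'}$ with $y\ne y'$, then $\pi_y$ and the composite of $\pi_{y'}$ with conjugation by $\omega^m$ agree at $\omega$ and agree modulo $\pm1$ on $P=[P,\langle\omega\rangle]$, so by the argument of Step 5 in Lemma 6 they are equal, and $N_y=N_{y'}$, a contradiction. Finally, for $\widetilde P=\{q\in Q_8^n:\kappa(q)\in W\}$ we have $\widetilde P=P\cdot\{\pm1\}^n$. Since $\{\pm1\}^n$ is central and fixed by $\omega$, $[\widetilde P,\langle\omega\rangle]=[P,\langle\omega\rangle]=P$. So $K=H(X)$ with $X=\{v_1,\dots,v_n\}\subset V$, and Lemma 5 applies to $K$.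

**Definition (Frobenius twist).** $\overline V$ is the space of symbols $\bar v$ $(v\in V)$ with the addition of $V$ and $\overline{cv}=c^2\bar v$. Its functionals are the maps $\bar v\mapsto f(v)^2$, $f\in V^*$. For example, for $V=\mathbb F_4$ and $c\in V$ we have $c\otimes c\otimes\bar c=c\cdot c\cdot c^2\,(1\otimes1\otimes\bar1)=c\,(1\otimes1\otimes\bar1)$.

**Theorem B.** For $G\in\mathcal C$: $\mathbb Z[G]$ has SFC if and only if the vectors $v_y\otimes v_y\otimes\overline{v_y}\in V\otimes V\otimes\overline V$ $(1\le y\le n)$ are linearly independent over $\mathbb F_4$. In particular, for $n\ge1$, SFC for $\mathbb Z[G]$ depends only on $K$. Hence every $G\in\mathcal Q\cap\mathcal C$ has $\bigcap N_y=1$, so it is a subdirect product of copies of $\widetilde T$, of order $3\cdot2^a$. By Theorem A, $\mathcal Q\cap\mathcal C$ is infinite.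

For $n=0$ the criterion holds trivially: $\mathbb Z[G]$ has SFC by Lemma 3(b) with $I=\emptyset$, and the empty family is independent. Given the criterion, the last claims follow. If $G\in\mathcal Q\cap\mathcal C$, then $n\ge1$. The group $K$ lies in $\mathcal C$, because $K^{\rm ab}$ is a quotient of $C_3$ mapping onto $\widetilde T^{\rm ab}\cong C_3$, and it has the same data as $G$. So $\mathbb Z[K]$ fails SFC, and $K=G$ by minimality. The $G_t$ lie in $\mathcal C$: they are solvable with abelianization $C_3$.

One may use, instead of our $\kappa$, any surjective homomorphism $Q_8\to\mathbb F_4$ with kernel $\pm1$. It differs from $\kappa$ by an element of $GL_2(\mathbb F_2)$, that is, by a scalar and possibly the Frobenius. So $W$ changes by a common scalar and possibly the Frobenius in all coordinates, and neither affects the condition $\mathcal U=\mathbb F_4^n$ below.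

**Step 1: restate the condition inside $\mathbb F_4^n$.** From now on $n\ge1$, and products in $\mathbb F_4^n$ and $R^n$ are coordinatewise. Let $\mathcal U\subseteq\mathbb F_4^n$ be the $\mathbb F_4$-span of all $ww'w''^2$ with $w,w',w''\in W$. The functionals on $V\otimes V\otimes\overline V$ are spanned by those sending $v_y\otimes v_y\otimes\overline{v_y}$ to $f(v_y)f'(v_y)f''(v_y)^2$, so the tensors are independent if and only if $\mathcal U=\mathbb F_4^n$. Note $W\subseteq\mathcal U$, because $w=w^4=w\cdot w\cdot w^2$.

Before the proof, here are two cases in which the criterion can be read off.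

*$\dim W=2$.* Then $n\le5$. With coordinates $x,z$ on $V$, the quartics $x^4$, $x^3z=xz\cdot x^2$, $x^2z^2=xx\cdot z^2$, $xz^3=xz\cdot z^2$, $z^4$ all have the shape $ff'f''^2$. A non-zero binary quartic form vanishes on at most four lines, so evaluation of quartic forms at representatives of the five lines is bijective, and $\mathcal U=\mathbb F_4^n$: $\mathbb Z[G]$ has SFC.

*All $21$ lines of $\mathbb F_4^3$.* In the notation of Section 6, let $G=H(X_3)$, for which $n=21$. Each product $x_ax_bx_c^2$ of coordinates is one of the 15 quartic monomials in three variables, so $\dim\mathcal U\le15<21$ and $\mathbb Z[H(X_3)]$ fails SFC. Here $|W|=4^3$. By the formula for $\nu(a+b)$, $S_0$ is spanned by the functions $\nu(x_a)$ and $\mathrm{Tr}(cx_ax_b^2)$ $(a<b$, $c\in\mathbb F_4)$. If $\sum_a\epsilon_a\nu(x_a)+\sum_{a<b}\mathrm{Tr}(c_{ab}x_ax_b^2)=0$, evaluation at the basis vectors $e_a$ gives $\epsilon_a=0$ and at $e_a+\tau e_b$, $\tau\in\mathbb F_4$, gives $c_{ab}=0$ (the function is constant on the non-zero vectors of a line, so representatives suffice).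 So $|S|=2^9$ and $|H(X_3)|=3\cdot2^{6+9}=98304$.

**Step 2: write $P$ explicitly.** Let $\theta=i+j+k=1+2\omega$, so $\theta^2=-3$ and $\varpi\theta=-\theta\varpi$. One computes $\omega\varpi=k-j$ and $\theta\cdot(-i)=1+k-j$, so $-i=\theta^{-1}(1+\omega\varpi)$. Since $\omega\varpi\omega^{-1}=\bar\omega\varpi$, conjugation by $\omega$ sends $\theta^{-1}(1+\mu\varpi)$ to $\theta^{-1}(1+\bar\omega\mu\varpi)$. So with $\mu_3=\langle\omega\rangle$,
$$Q_8\setminus\{\pm1\}=\{\pm\theta^{-1}(1+\mu\varpi):\mu\in\mu_3\}.$$
For $c\in\mathbb F_4$ let $[c]\in\mu_3\cup\{0\}\subset R$ be its Teichmüller lift, the unique element of that set reducing to $c$; it is multiplicative in $c$ but not additive. Put $q(c)=\theta^{-\nu(c)}(1+[c]\varpi)$, with $\nu(c)$ read in $\{0,1\}$. Since $\theta^{-1}\equiv1$ modulo $2$, $\kappa(q(c))=c$, and $\omega q(c)\omega^{-1}=q(\zeta c)$. For $c,c'\ne0$, using $\varpi\theta^{-1}=-\theta^{-1}\varpi$,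
$$q(c)q(c')=\theta^{-2}(1-[c]\varpi)(1+[c']\varpi)=-\tfrac13\bigl(1+2[c]\overline{[c']}+([c']-[c])\varpi\bigr).$$
The coefficient $-\frac13(1+2[c]\overline{[c']})$ is $-1$, $\theta^{-1}$, $-\theta^{-1}$ according as $cc'^2=1,\omega,\bar\omega$ (use $1+2\omega=\theta$, $1+2\bar\omega=-\theta$, $-\theta/3=\theta^{-1}$). We know that $q(c)q(c')=\pm q(c+c')$, and $cc'^2=1$ means $c=c'$. Comparing coefficients,
$$q(c)q(c')=(-1)^{\lambda(cc'^2)}q(c+c'),$$
where $\lambda$ takes the values $0,1,0,1$ at $0,1,\omega,\bar\omega$; for $c$ or $c'$ zero this is trivial. The function $\lambda$ is additive, so $\lambda=\mathrm{Tr}(e\,\cdot)$ for some $e\ne0$.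

Write signs additively, so that $S$ is identified with $S_0\subseteq\mathbb F_2^n$, the span of the $\nu(w)$ (Lemma 5(b)). For $w\in W$ put $q(w)=(q(w_y))_y$. The cocycle $\lambda(ww'^2)=\mathrm{Tr}(eww'^2)=\nu(ew+w')-\nu(ew)-\nu(w')$ lies in $S$. Let $\sigma(w)\in\mathbb F_2^n/S$ be the coset of those $s$ with $q(w)(-1)^s\in P$; it exists because $P$ maps onto $W$. As the cocycle lies in $S$, $\sigma$ is a homomorphism, and conjugating by $\omega$ gives $\sigma(\zeta w)=\sigma(w)$. So $\sigma(w)=3\sigma(w)=\sigma(w+\zeta w+\zeta^2w)=0$. Hence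
$$P=\{q(w)(-1)^\epsilon:w\in W,\ \epsilon\in S\}.$$

**Step 3: decompose $\Lambda_2$.** Let $\Lambda$ be the image of $\mathbb Z[G]$ in $\mathcal O^n$. As $K=\langle\omega\rangle P$, $\Lambda_2=\sum_{p\in P}Rp$ with $R=\mathbb Z_2[\omega]$ embedded diagonally. For $\alpha,\beta\in R^n$ we have $\frac13\sum_{k=0}^2\omega^k(\alpha+\beta\varpi)\omega^{-k}=\alpha$, because $\omega^k\varpi\omega^{-k}=\bar\omega^k\varpi$. So $\Lambda_2=M_0\oplus M_1\varpi$, where $M_0,M_1\subseteq R^n$ are the $R$-spans of $\alpha(p)=((-1)^{\epsilon_y}\theta^{-\nu(w_y)})_y$ and $\beta(p)=\alpha(p)[w]$ for $p=q(w)(-1)^\epsilon$. Since $\theta^{-1}=-\theta/3\equiv1+2\omega$ modulo $4$, $(-1)^\epsilon\equiv1+2\epsilon$ modulo $4$, and $\nu(w)w=w$,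
$$\alpha(p)\equiv1+2(\epsilon+\omega\nu(w)),\qquad\beta(p)\equiv[w]+2(\epsilon w+\omega w)\pmod4.\tag{9.1}$$

**Step 4: bound $\Lambda_2$ level by level.** For $z\in\varpi^k\mathcal O_2^n$ write $z\equiv\gamma\varpi^k$ modulo $\varpi^{k+1}$ with $\gamma\in R^n$, call $\gamma\bmod2$ the class of $z$ at level $k$, and let $V_k\subseteq\mathbb F_4^n$ be the $\mathbb F_4$-subspace of classes of elements of $\Lambda_2\cap\varpi^k\mathcal O_2^n$. For $z=\alpha+\beta\varpi$ the class is $\alpha/2^l\bmod2$ if $k=2l$, and $\beta/2^l\bmod2$ if $k=2l+1$, since $\varpi^{2l}=(-2)^l$.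

* $V_0=\mathbb F_4\cdot1$, since $\alpha(p)\equiv1$ modulo $2$; and $V_1=(M_1\bmod2)=W$.
* $V_2\subseteq\mathbb F_4\cdot1+\mathbb F_4S$. If $\sum r_p\alpha(p)\in2R^n$, then $\sum r_p=2r'$ with $r'\in R$, and by (9.1) half of the sum is $\equiv r'+\sum r_p(\epsilon_p+\omega\nu(w_p))$ modulo $2$; here $\epsilon_p,\nu(w_p)\in S$.
* $V_3\subseteq\mathcal U$. Suppose $\sum r_p\beta(p)\in2R^n$, i.e. $\sum\bar r_pw_p=0$ where here $\bar r_p=r_p\bmod2$. Modulo $2$, half of the sum is $\frac12\sum r_p[w_p]+\sum\bar r_p\epsilon_pw_p+\omega\sum\bar r_pw_p$. The last term is $0$. The middle one lies in $\mathcal U$, because $\epsilon_p\in S_0$ is a sum of elements $w'^3$ and $ww'^3=ww'w'^2$. The first remains.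

For the first term write $r_p\equiv[a_p]+2b_p$ modulo $4$ with $a_p=\bar r_p$. Then $\sum r_p[w_p]\equiv\sum[a_pw_p]+2\sum b_pw_p$ modulo $4$, and $\sum b_pw_p\in W\subseteq\mathcal U$ modulo $2$. To treat $\sum[a_pw_p]$ we use, in $R/4$,
$$[a]+[b]\equiv[a+b]+2a^2b^2\qquad(a,b\in\mathbb F_4).\tag{9.2}$$
Both sides are multiplied by $[c]$ when $(a,b)$ is replaced by $(ca,cb)$, because $c^4=c$. So by symmetry it suffices to take $a=1$ (or $a=b=0$, which is clear). The cases $b=0,1$ are clear; $1+\omega=-\bar\omega\equiv\bar\omega+2\bar\omega$ is the case $b=\omega$; and $b=\bar\omega$ is its conjugate. By induction on the number of summands, $\sum[w_j]\equiv[\sum w_j]+2\sum_{j<l}w_j^2w_l^2$ modulo $4$. So if $w_j\in W$ and $\sum w_j=0$, then $\frac12\sum[w_j]\equiv\sum_{j<l}w_jw_jw_l^2\in\mathcal U$ modulo $2$. Apply this to the $w_j=a_pw_p$, whose sum is $\sum\bar r_pw_p=0$.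

**Step 5: SFC implies $\mathcal U=\mathbb F_4^n$.** Suppose $\mathbb Z[G]$ has SFC and let $u\in(U^1_3)^n$. We show $u\in\Lambda_2$. By Lemma 3(a), $u=\lambda a$ with $\lambda\in\Lambda_2^\times$, $a\in\widetilde T^n$, so $a=\lambda^{-1}u\in\Lambda_2+\varpi^3\mathcal O_2^n$. Modulo $\varpi$, $a$ lies in $V_0=\mathbb F_4\cdot1$. Since $\widetilde T\to\mathbb F_4^\times$ has kernel $Q_8$, $a=\omega^kq$ with $q\in Q_8^n$, and $q\in\Lambda_2+\varpi^3\mathcal O_2^n$. Write $q=q(c)s'$ with $c\in\mathbb F_4^n$, $s'=(-1)^{\epsilon'}$. As $q-1$ has class $c$ at level 1, $c\in V_1=W$. So $q(c)\in P\subseteq\Lambda_2^\times$ and $s'\in\Lambda_2+\varpi^3\mathcal O_2^n$. Now $s'-1=-2\epsilon'=\epsilon'\varpi^2$ with $\epsilon'$ lifted to $\{0,1\}^n$, so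
$$\epsilon'\in V_2\cap\mathbb F_2^n\subseteq\mathbb F_4(\mathbb F_21+S)\cap\mathbb F_2^n=\mathbb F_21+S,$$
and $s'$ is $\pm1$ times an element of $S$, hence in $\Lambda_2^\times$. Thus $a\in\Lambda_2^\times$ and $u=\lambda a\in\Lambda_2$. As $u$ was arbitrary and $U^1_3\to\mathbb F_4$ is onto by (3.3), $V_3=\mathbb F_4^n$. Since $V_3\subseteq\mathcal U$, $\mathcal U=\mathbb F_4^n$.

**Step 6: $\mathcal U=\mathbb F_4^n$ implies SFC.** We verify the hypotheses of Lemma 3(b).

*Odd $p$.* The characters $\chi_y=\mathrm{tr}\circ\pi_y|_P$ of the $2$-group $P$ are irreducible, because $\pi_y(P)=Q_8$, and rational-valued. They are distinct, since $\{g\in P:\chi_y(g)=\pm2\}=\{g:\kappa(g_y)=0\}$ determines the line $\mathbb F_4v_y$. Their central idempotents $\frac{2}{|P|}\sum_g\chi_y(g^{-1})g$ lie in $\mathbb Z_p[P]$ and map to the coordinate idempotents of $\mathcal O_p^n$. As $\Lambda_p$ projects onto each $\mathcal O_p$, $\Lambda_p=\mathcal O_p^n$.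

*$p=2$: $\Lambda_2\supseteq\varpi^3\mathcal O_2^n$.* For $\beta_1,\beta_2,\beta_3\in M_1$ the products $(\beta_1\varpi)(\beta_2\varpi)(\beta_3\varpi)=\beta_1\bar\beta_2\beta_3\varpi^3$ show $V_3\supseteq\mathcal U=\mathbb F_4^n$. Suppose $V_k=\mathbb F_4^n$ with $k\ge3$. Choose $z\in\Lambda_2\cap\varpi^k\mathcal O_2^n$ with class $\gamma$ supported in one coordinate $y$, and $\beta\in M_1$ with $\beta_y$ a unit, which exists because $v_y\ne0$. Then $\beta\varpi z$ has class $\beta_y\bar\gamma_y$ at $y$ and $0$ elsewhere at level $k+1$, so $V_{k+1}=\mathbb F_4^n$. Thus $V_k=\mathbb F_4^n$ for all $k\ge3$, and as $\Lambda_2$ is closed, $\Lambda_2\supseteq\varpi^3\mathcal O_2^n$ by successive approximation.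

*$p=2$: commutators.* For $z\in\Lambda_2\cap\varpi\mathcal O_2^n$ we have $1+z\in\Lambda_2^\times$ by the geometric series. We compute classes of commutators of such units with (3.1) in each coordinate.

* Level $3$: take $a=1+\beta\varpi$ with $\beta\in M_1$ and class $w\in W$, and $b=1+\rho(\beta'\varpi)(\beta''\varpi)$ with $\rho\in R$, $\beta',\beta''\in M_1$. At level 2, $b$ has class $\rho g$ with $g=w'w''^2$. So $[a,b]$ has class $w(\overline{\rho g}-\rho g)=w\,\mathrm{Tr}(\rho g)$ at level 3. Since $\zeta^2\mathrm{Tr}(g)+\mathrm{Tr}(\zeta g)=\zeta^2g+\zeta^2g^2+\zeta g+\zeta^2g^2=g$, the class $wg$ is the sum of the class for $(\zeta^2w,\rho=1)$ and the class for $(w,\rho=\zeta)$. As $w$ may be scaled by $\mathbb F_4$, products of such commutators have all classes in $\mathcal U=\mathbb F_4^n$.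
* Level $k\ge5$ odd: take $a=1+\beta\varpi$ with class $w$, $w_y\ne0$, and $b=1+x\varpi^{k-1}$ in coordinate $y$, $1$ elsewhere; $b\in\Lambda_2^\times$ because $k-1\ge3$. The classes $w_y(\bar x-x)$ at $y$ ($0$ elsewhere), with $w$ scaled by $\mathbb F_4$, give all of $\mathbb F_4$ in coordinate $y$.
* Level $k\ge4$ even: the same $a$ and $b$, again with $k-1\ge3$, give the classes $w_y\bar x-x\bar w_y=\mathrm{Tr}(w_y\bar x)$, which fill $\mathbb F_2$ in coordinate $y$. This is enough by (3.2).

By successive approximation, exactly as in (3.3), the closure of $[\Lambda_2^\times,\Lambda_2^\times]$ contains $(U^1_3)^n$. Lemma 3(b) shows that $\mathbb Z[G]$ has SFC. $\blacksquare$
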